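\title{The full logarithm in the $L_1$--$L_2$ inequality on the discrete cube for spaces of Rademacher type 2}

\begin{abstract}
Let $X$ be a normed space of Rademacher type 2. We prove that every function $f:\{-1,1\}^n\to X$ satisfies
\[
\|f-\mathbb{E}f\|_2\le 2\sqrt2\,T_2(X)\Big(\sum_{j=1}^n \|D_jf\|_2^2\Big/\log\frac{\|D_jf\|_2}{\|D_jf\|_1}\Big)^{1/2},
\]
which answers a question of Ivanisvili and Stone. We prove a sharper form with an analogue for type $p\in(1,2]$, show that the inequality characterizes type 2, and show that the power of the logarithm is optimal. The proof runs the noise semigroup at a different speed in each coordinate.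
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,\|\cdot\|)$ be a nonzero normed space and let $\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)$ be a uniformly random point of the cube $\{-1,1\}^n$. For $f:\{-1,1\}^n\to X$ put $\mathbb{E}f=2^{-n}\sum_\varepsilon f(\varepsilon)$ and $\|f\|_p=(\mathbb{E}\|f(\varepsilon)\|^p)^{1/p}$, and define the discrete derivatives
\[
D_jf(\varepsilon)=\frac{f(\varepsilon)-f(\varepsilon^{\oplus j})}{2},\qquad \varepsilon^{\oplus j}=(\varepsilon_1,\dots,-\varepsilon_j,\dots,\varepsilon_n).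
\]
We ask how far $f$ can be from its mean when its derivatives are small. For a linear function $f=\sum_j\varepsilon_jx_j$ we have $\mathbb{E}f=0$ and $D_jf=\varepsilon_jx_j$, and the question becomes a property of the space. For $p\in(1,2]$, the \emph{type $p$ constant} $T_p(X)$ is the least $T\in(0,\infty]$ such that
\begin{equation}\label{eq:type}
\mathbb{E}\Big\|\sum_{j=1}^n\varepsilon_jx_j\Big\|^p\le T^p\sum_{j=1}^n\|x_j\|^p\qquad\text{for all }n\ge1\text{ and }x_1,\dots,x_n\in X,
\end{equation}
and $X$ has \emph{(Rademacher) type $p$} if $T_p(X)<\infty$. A Hilbert space has $T_2=1$, since the cross terms have mean zero. The space $\ell_1$ has no type $p>1$: for the unit vectors $x_j=e_j$ the left side of \eqref{eq:type} is $n^p$ and the sum on the right is $n$.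

For functions far from linear, the sum $\sum_j\|D_jf\|_2^2$ can be much larger than $\|f-\mathbb{E}f\|_2^2$, even when $X=\mathbb{R}$. The following example is used throughout the paper.

\begin{example}[Indicator of a point]\label{ex:point}
Let $\varphi=\prod_{i=1}^m\frac{1+\varepsilon_i}{2}$ be the indicator of the event $\varepsilon_1=\dots=\varepsilon_m=1$, where $m\ge2$. Then $\mathbb{E}\varphi=\mathbb{E}\varphi^2=2^{-m}$ and $D_j\varphi=\frac{\varepsilon_j}{2}\prod_{i\ne j}\frac{1+\varepsilon_i}{2}$, so $|D_j\varphi|$ equals $\frac12$ with probability $2^{-(m-1)}$ and $0$ otherwise. Hence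
\[
\|\varphi-\mathbb{E}\varphi\|_2^2=2^{-m}(1-2^{-m}),\qquad \|D_j\varphi\|_2^2=2^{-m-1},\qquad \|D_j\varphi\|_1=2^{-m},
\]
and $\log(\|D_j\varphi\|_2/\|D_j\varphi\|_1)=\ell_m:=\frac{m-1}{2}\log2$.
\end{example}

Here $\sum_j\|D_j\varphi\|_2^2=m2^{-m-1}$ exceeds the variance by a factor of about $m/2$, and $\ell_m$ has this order. The logarithm measures how concentrated the derivative is: if $\|D_jf\|$ takes only the values $0$ and $c>0$, the latter with probability $\pi$, then $\log(\|D_jf\|_2/\|D_jf\|_1)=\frac12\log\frac1\pi$. The example suggests dividing each term by the first power of this logarithm, that is, the inequality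
\begin{equation}\label{eq:question}
\|f-\mathbb{E}f\|_2\le C\Bigg(\sum_{j=1}^n\frac{\|D_jf\|_2^2}{\log\frac{\|D_jf\|_2}{\|D_jf\|_1}}\Bigg)^{1/2}.
\end{equation}
In this and all similar sums, terms with $D_jf\equiv0$ are omitted, a term with positive numerator and zero denominator is read as $+\infty$, and $\log$ is the natural logarithm.

By a result of Eskenazis, if $X$ has type 2, then for all $\delta\in(0,1)$, all $n$ and all $f$,
\begin{equation}\label{eq:known}
\|f-\mathbb{E}f\|_2\le \frac{C}{\sqrt\delta}\Bigg(\sum_{j=1}^n\frac{\|D_jf\|_2^2}{\log^{1-\delta}\frac{\|D_jf\|_2}{\|D_jf\|_1}}\Bigg)^{1/2},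
\end{equation}
with $C$ depending only on $T_2(X)$. Ivanisvili and Stone \cite{IS} state as an open problem whether $\delta$ can be removed:

\begin{quote}
\emph{Is there, for every normed space $X$ of type 2, a constant $C$ depending only on $T_2(X)$ such that \eqref{eq:question} holds for all $n\ge1$ and all $f:\{-1,1\}^n\to X$?}
\end{quote}

The answer is yes. Inequality \eqref{eq:question} says nothing about linear functions, whose logarithms vanish, so we prove a sharper form in which $1/L$ is replaced by the bounded weight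
\[
\kappa(L)=\int_0^1e^{-Lv}\,dv=\frac{1-e^{-L}}{L}\quad(L>0),\qquad \kappa(0)=1 .
\]
The integral shows $0<\kappa(L)\le1$ and the quotient shows $\kappa(L)\le1/L$.

\begin{theorem}\label{thm:main}
Let $1<p\le2$ and let $X$ be a normed space with $T_p(X)<\infty$. For all $n\ge1$ and all $f:\{-1,1\}^n\to X$,
\begin{equation}\label{eq:main}
\|f-\mathbb{E}f\|_p\le C_p\,T_p(X)\Big(\sum_{j}\kappa(L_j)\|D_jf\|_p^p\Big)^{1/p},
\end{equation}
where $L_j=\log\frac{\|D_jf\|_p}{\|D_jf\|_1}$ and $C_p=p^{2-\frac1p}(p-1)^{-(1-\frac1p)}$.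
\end{theorem}

\begin{corollary}\label{cor:answer}
If $X$ has type 2, then \eqref{eq:question} holds with $C=2\sqrt2\,T_2(X)$. With $1+\log$ in place of $\log$ in the denominators, it holds with $C=4T_2(X)$.
\end{corollary}

\begin{proof}
We have $C_2=2^{3/2}$ and $\kappa(L)\le1/L$, where $1/0=+\infty$. For the second claim, $\kappa(L)\le\min\{1,1/L\}\le\frac{2}{1+L}$, because $1+L\le2\max\{1,L\}$; and $2\sqrt2\cdot\sqrt2=4$.
\end{proof}

Neither the hypothesis on $X$ nor the logarithm can be improved.

\begin{theorem}\label{thm:sharp}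
Let $X$ be a normed space.
\begin{enumerate}
\item[(a)] Let $1<p\le2$ and let $K$ be the best constant in $\|f-\mathbb{E}f\|_p\le K\big(\sum_j\kappa(L_j)\|D_jf\|_p^p\big)^{1/p}$, over all $n$ and all $f:\{-1,1\}^n\to X$. Then $T_p(X)\le K\le C_pT_p(X)$.
\item[(b)] If \eqref{eq:question} holds for all $n$ and $f$ with some constant $C$, then $X$ has type 2 and $T_2(X)\le5C$. So the best constant $C$ in \eqref{eq:question} satisfies $\frac15T_2(X)\le C\le2\sqrt2\,T_2(X)$.
\item[(c)] Let $\psi:(0,\infty)\to(0,\infty)$ satisfy $\psi(u)/u\to\infty$ as $u\to\infty$. Then \eqref{eq:question} with $\log\frac{\|D_jf\|_2}{\|D_jf\|_1}$ replaced by $\psi\big(\log\frac{\|D_jf\|_2}{\|D_jf\|_1}\big)$ fails for $X=\mathbb{R}$, with any constant.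
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} has two ingredients. Hypercontractivity produces the weight $\kappa(L_j)$ in any normed space (Section~\ref{sec:gain}), and for a Hilbert space this is enough. Type $p$ gives a smoothing estimate that replaces the inner product (Section~\ref{sec:smooth}). The difficulty is to combine the two without loss, and Section~\ref{sec:scales} shows on an example where the loss occurs and how to avoid it.

\section{Walsh expansion and noise operators}\label{sec:prelim}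

For $A\subseteq\{1,\dots,n\}$ let $w_A(\varepsilon)=\prod_{i\in A}\varepsilon_i$. The $w_A$ form an orthonormal basis of the real functions on the cube, so every $f:\{-1,1\}^n\to X$ is uniquely $f=\sum_A\hat f(A)w_A$ with $\hat f(A)=\mathbb{E}[w_Af]\in X$, and $\hat f(\emptyset)=\mathbb{E}f$. Flipping $\varepsilon_j$ changes the sign of $w_A$ exactly when $j\in A$, so $D_j$ keeps the terms with $j\in A$ and deletes the others. In particular $D_j^2=D_j$.

For $s\in[0,\infty)^n$ define the \emph{noise operator} $Q_s$ by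
\[
Q_sf=\sum_Ae^{-\sum_{i\in A}s_i}\hat f(A)w_A,\qquad\text{and let}\qquad P_t=Q_{(t,\dots,t)}\quad(t\ge0).
\]
We think of $s_i$ as the time for which noise acts on coordinate $i$. All these operators are diagonal in the Walsh basis, so they commute with each other and with the $D_j$, and $Q_sQ_{s'}=Q_{s+s'}$. Differentiating the coefficients gives
\begin{equation}\label{eq:heat}
\frac{d}{d\tau}Q_{\tau s}f=-\sum_{j=1}^ns_jD_jQ_{\tau s}f .
\end{equation}
Let $\xi_1,\dots,\xi_n$ be independent signs with $\mathbb{E}\xi_i=e^{-s_i}$, that is, $\xi_i=\pm1$ with probability $\frac{1\pm e^{-s_i}}{2}$, and let $\varepsilon\xi$ be the coordinatewise product. Since $\mathbb{E}_\xi w_A(\varepsilon\xi)=w_A(\varepsilon)\prod_{i\in A}e^{-s_i}$,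
\begin{equation}\label{eq:average}
Q_sf(\varepsilon)=\mathbb{E}_\xi f(\varepsilon\xi).
\end{equation}

In each argument below, all functions take values in a fixed finite-dimensional subspace of $X$. So $X$ need not be complete, derivatives and integrals in time are taken coefficientwise, and $\|\int F(t)\,dt\|_p\le\int\|F(t)\|_p\,dt$.

We use four standard facts.
\begin{enumerate}
\item[(J)] \emph{Jensen's inequality.} For a random vector $V$ with finitely many values in $X$ and $p\ge1$, $\|\mathbb{E}V\|^p\le\mathbb{E}\|V\|^p$.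
\item[(S)] \emph{Random signs.} If $\zeta_1,\dots,\zeta_n$ are independent symmetric real random variables and $r$ is a uniform point of $\{-1,1\}^n$ independent of them, then $(\zeta_j)_j$ and $(r_j|\zeta_j|)_j$ have the same law.
\item[(H)] \emph{Log-convexity of norms.} If $\theta\in[0,1]$ and $\frac1q=\theta+\frac{1-\theta}p$, then $\|g\|_q\le\|g\|_1^\theta\|g\|_p^{1-\theta}$. This is H\"older's inequality for $\|g\|^q=\|g\|^{q\theta}\|g\|^{q(1-\theta)}$ with exponents $\frac1{q\theta}$ and $\frac p{q(1-\theta)}$.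
\item[(B)] \emph{Hypercontractivity} (Bonami 1970, Beckner 1975). If $1<q\le p<\infty$ and $e^{-2t}\le\frac{q-1}{p-1}$, then $\|P_tg\|_p\le\|g\|_q$ for all $g:\{-1,1\}^n\to\mathbb{R}$.
\end{enumerate}

\section{The hypercontractive gain and the Hilbert space case}\label{sec:gain}

To bound $f-\mathbb{E}f$ by derivatives, we write it as a sum of $n$ pieces, the $j$-th built from $D_jf$ alone. Share each Walsh coefficient $\hat f(A)$ equally among the coordinates in $A$:
\[
G_j=\sum_{A\ni j}\frac{\hat f(A)}{|A|}w_A=\int_0^\infty P_tD_jf\,dt ,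
\]
where the second form follows from $\int_0^\infty e^{-t|A|}\,dt=1/|A|$. The first form gives
\begin{equation}\label{eq:G}
f-\mathbb{E}f=\sum_{j=1}^nG_j,\qquad D_jG_j=G_j ,
\end{equation}
and the second shows that $G_j$ is a smoothed copy of $D_jf$. Noise shrinks the $L_p$ norm of a concentrated function quickly: the next lemma shows that $P_tD_jf$ decays on the time scale $1/L_j$.

\begin{lemma}\label{lem:gain}
Let $X$ be any normed space, $1<p\le2$, and $D_jf\not\equiv0$. Then for $t\ge0$
\begin{equation}\label{eq:decay}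
\|P_tD_jf\|_p\le e^{-t}e^{-L_j(1-e^{-t})}\|D_jf\|_p ,
\end{equation}
and consequently $\|G_j\|_p\le\kappa(L_j)\|D_jf\|_p$.
\end{lemma}

\begin{proof}
Fact (B) concerns scalar functions, so we must pass to norms. Doing this at once would lose the decay at infinity, because $P_t\|D_jf\|$ tends to the positive constant $\|D_jf\|_1$. We first extract the oscillation in $\varepsilon_j$. Put $h=\varepsilon_jD_jf=\sum_{A\ni j}\hat f(A)w_{A\setminus\{j\}}$. Then $\|h(\varepsilon)\|=\|D_jf(\varepsilon)\|$, and comparing coefficients gives $P_tD_jf=e^{-t}\varepsilon_jP_th$. By \eqref{eq:average} and the triangle inequality, $\|P_th\|\le P_t\|h\|$ pointwise.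

Let $v=e^{-t}$ and $q=1+(p-1)v^2\in(1,p]$, and define $\theta$ by $\frac1q=\theta+\frac{1-\theta}p$. By (B) applied to the scalar function $\|h\|$, and then (H),
\[
\|P_tD_jf\|_p\le v\,\|h\|_q\le v\,\|h\|_1^\theta\|h\|_p^{1-\theta}=v\,e^{-\theta L_j}\|D_jf\|_p .
\]
From $\theta\,\frac{p-1}p=\frac{p-q}{pq}$ and $p-q=(p-1)(1-v^2)$ we get $\theta=\frac{1-v^2}{q}$. Since $p\le2$, we have $q\le1+v^2$, and therefore
\begin{equation}\label{eq:v}
\theta\ge\frac{1-v^2}{1+v^2}=(1-v)\frac{1+v}{1+v^2}\ge1-v .
\end{equation}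
As $\|\cdot\|_1\le\|\cdot\|_p$ on a probability space, $L_j\ge0$, and \eqref{eq:decay} follows. Integrating it with the substitution $v=e^{-t}$,
\[
\|G_j\|_p\le\|D_jf\|_p\int_0^1e^{-L_j(1-v)}\,dv=\kappa(L_j)\|D_jf\|_p .\qedhere
\]
\end{proof}

When $X$ is a real Hilbert space and $p=2$, the theorem follows with constant $1$. Write $\langle g,h\rangle=\mathbb{E}\langle g(\varepsilon),h(\varepsilon)\rangle$. The operator $D_j$ is self-adjoint, being diagonal in the Walsh basis, so \eqref{eq:G} and Lemma~\ref{lem:gain} give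
\begin{equation}\label{eq:hilbert}
\|f-\mathbb{E}f\|_2^2=\sum_j\langle G_j,f\rangle=\sum_j\langle G_j,D_jf\rangle\le\sum_j\|G_j\|_2\|D_jf\|_2\le\sum_j\kappa(L_j)\|D_jf\|_2^2 .
\end{equation}
This is the reason to expect a positive answer. The inner product lets us treat each coordinate separately and add the results as squares. In a general space the triangle inequality in \eqref{eq:G} gives only $\sum_j\kappa(L_j)\|D_jf\|_2$, a sum of first powers. We need a way to use type on a sum such as $\sum_jG_j$.

\section{A smoothing estimate from type}\label{sec:smooth}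

The definition \eqref{eq:type} concerns fixed vectors multiplied by independent signs. Each $G_j$ is of the form $\varepsilon_j$ times a vector, but the vector depends on the other signs, so \eqref{eq:type} does not apply. After noise is added it does: the noise variables $\xi_j$ supply new independent coefficients, and they are independent of the point $\varepsilon\xi$ at which the functions are evaluated. The price is a factor that blows up as the noise time tends to $0$. This lemma is the only place where type is used. Two features matter later: the times $s_j$ may differ, and the functions $g_j$ need not be related to each other.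

\begin{lemma}\label{lem:smooth}
Let $1<p\le2$, let $s\in(0,\infty)^n$, and let $g_1,\dots,g_n:\{-1,1\}^n\to X$ be arbitrary. Then
\[
\Big\|\sum_{j=1}^nQ_sD_jg_j\Big\|_p\le T_p(X)\Big(\sum_{j=1}^ns_j^{1-p}\|D_jg_j\|_p^p\Big)^{1/p}.
\]
\end{lemma}

\begin{proof}
Let $\xi$ be as in \eqref{eq:average}, and put $\rho_j=e^{-s_j}\in(0,1)$ and $u_j=D_jg_j$.

\emph{Step 1: mean-zero coefficients.} For $j\in A$, independence and $\mathbb{E}[(\xi_j-\rho_j)\xi_j]=1-\rho_j^2$ give
\[
\mathbb{E}\big[(\xi_j-\rho_j)w_A(\xi)\big]=(1-\rho_j^2)\prod_{i\in A\setminus\{j\}}\rho_i=\frac{1-\rho_j^2}{\rho_j}\prod_{i\in A}\rho_i .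
\]
The expansion of $u_j$ contains only sets $A\ni j$, and $w_A(\varepsilon\xi)=w_A(\varepsilon)w_A(\xi)$. Hence
\[
Q_su_j(\varepsilon)=\mathbb{E}_\xi\big[(\xi_j-\rho_j)\,z_j(\varepsilon\xi)\big],\qquad z_j=\frac{\rho_j}{1-\rho_j^2}\,u_j .
\]

\emph{Step 2: freezing the vectors.} Let $\varepsilon$ be uniform and independent of $\xi$. For each fixed $\xi$ the map $\varepsilon\mapsto\varepsilon\xi$ is a bijection of the cube, so $y=\varepsilon\xi$ is uniform and independent of $\xi$. By (J),
\[
\Big\|\sum_jQ_su_j\Big\|_p^p\le\mathbb{E}_\varepsilon\mathbb{E}_\xi\Big\|\sum_j(\xi_j-\rho_j)z_j(\varepsilon\xi)\Big\|^p=\mathbb{E}_y\mathbb{E}_\xi\Big\|\sum_j(\xi_j-\rho_j)z_j(y)\Big\|^p .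
\]

\emph{Step 3: symmetrization and type.} Fix $y$, let $\xi'$ be an independent copy of $\xi$, and put $\zeta_j=\xi_j-\xi_j'$. Since $\xi_j-\rho_j=\mathbb{E}_{\xi'}\zeta_j$, fact (J), then (S), then \eqref{eq:type} for fixed values of the $|\zeta_j|$ give
\[
\mathbb{E}_\xi\Big\|\sum_j(\xi_j-\rho_j)z_j(y)\Big\|^p\le\mathbb{E}\Big\|\sum_jr_j|\zeta_j|z_j(y)\Big\|^p\le T_p(X)^p\sum_j\mathbb{E}|\zeta_j|^p\,\|z_j(y)\|^p .
\]
Now $|\zeta_j|=2$ with probability $2\cdot\frac{1+\rho_j}2\cdot\frac{1-\rho_j}2=\frac{1-\rho_j^2}2$ and $\zeta_j=0$ otherwise, so $\mathbb{E}|\zeta_j|^p=2^{p-1}(1-\rho_j^2)$. Averaging over $y$,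
\[
\Big\|\sum_jQ_su_j\Big\|_p^p\le T_p(X)^p\sum_j2^{p-1}\rho_j^p(1-\rho_j^2)^{1-p}\|u_j\|_p^p .
\]
Finally $\rho_j^p(1-\rho_j^2)^{1-p}=\rho_j(\rho_j^{-1}-\rho_j)^{1-p}=\rho_j(2\sinh s_j)^{1-p}\le(2s_j)^{1-p}$, because $\rho_j\le1$, $\sinh s_j\ge s_j$ and $1-p<0$. The powers of $2$ cancel.
\end{proof}

\section{One clock or many: an example with several scales}\label{sec:scales}

In this section $p=2$. The direct way to use Lemma~\ref{lem:smooth} is to move from $f$ to $\mathbb{E}f$ along a ray of noise operators and to apply the lemma at each moment. Fix speeds $s\in(0,\infty)^n$. By \eqref{eq:heat}, $\frac d{d\tau}Q_{2\tau s}f=-2\sum_jQ_{\tau s}D_j(s_jQ_{\tau s}f)$, and $Q_{2\tau s}f\to\mathbb{E}f$ as $\tau\to\infty$. Lemma~\ref{lem:smooth} with times $\tau s$ and $g_j=s_jQ_{\tau s}f$ yields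
\begin{equation}\label{eq:ray}
\|f-\mathbb{E}f\|_2\le2T_2(X)\,I(s),\qquad I(s)=\int_0^\infty\tau^{-1/2}\Big(\sum_js_j\|Q_{\tau s}D_jf\|_2^2\Big)^{1/2}d\tau .
\end{equation}
Take one clock, $s=(1,\dots,1)$. If all $L_j$ equal one large number $L$, then \eqref{eq:decay} cuts the integral off at $\tau\approx1/L$, and $\int_0^{1/L}\tau^{-1/2}d\tau=2L^{-1/2}$ is the factor that \eqref{eq:question} asks for. If the $L_j$ are spread over many scales, the integral in \eqref{eq:ray} adds the contributions of the scales as first powers, while \eqref{eq:question} adds them as squares. We compute this for indicators of points.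

Let $\varphi$ be as in Example~\ref{ex:point} with $m\ge3$, and let $v=e^{-t}$. By \eqref{eq:average} and independence, $P_tD_j\varphi=\frac{v\varepsilon_j}2\prod_{i\ne j}\frac{1+v\varepsilon_i}2$. Since $\mathbb{E}\big(\frac{1+v\varepsilon_i}2\big)^2=\frac{1+v^2}4$,
\[
\|P_tD_j\varphi\|_2=\beta_m(t)\|D_j\varphi\|_2,\qquad \beta_m(t)=v\Big(\frac{1+v^2}2\Big)^{\frac{m-1}2}.
\]
The decay sets in at time $1/m$, the order of $1/\ell_m$:
\begin{equation}\label{eq:beta}
e^{-\frac{m+1}2t}\le\beta_m(t)\le\Big(1+\frac{m+1}2t\Big)^{-1}.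
\end{equation}
The lower bound is $\frac{1+v^2}2\ge v$. For the upper bound put $a=\frac{m-1}2\ge1$. Bernoulli's inequality and the last inequality of \eqref{eq:v} give $\big(\frac2{1+v^2}\big)^a\ge1+a\frac{1-v^2}{1+v^2}\ge1+a(1-v)$, so $1/\beta_m(t)\ge e^t+a(e^t-1)\ge1+(a+1)t$.

Now split the coordinates into disjoint blocks $B_1,\dots,B_N$ of sizes $m_k=4^k$, let $\varphi_k$ be the indicator that $\varepsilon_i=1$ for all $i\in B_k$, let $x_k\in X$ be unit vectors, and put
\[
f=\sum_{k=1}^N2^{m_k/2}\varphi_kx_k .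
\]
For $j\in B_k$, Example~\ref{ex:point} gives $\|D_jf\|_2^2=\frac12$ and $L_j=\ell_{m_k}$. Block $k$ contributes $\frac{m_k}{(m_k-1)\log2}\in[1,2]$ to the sum in \eqref{eq:question}, so the bound we want has order $\sqrt N$.

\emph{One clock.} Let $s=(1,\dots,1)$. For $\tau\in[4^{-k-1},4^{-k}]$ keep only block $k$ in the sum. There $\beta_{m_k}(\tau)\ge e^{-1}$ by \eqref{eq:beta}, so the square root in \eqref{eq:ray} is at least $e^{-1}(m_k/2)^{1/2}=2^k/(e\sqrt2)$, while the integral of $\tau^{-1/2}$ over this interval is $2^{-k}$. The intervals have disjoint interiors, so $I(1,\dots,1)\ge N/(e\sqrt2)$. The loss is in \eqref{eq:ray} itself; no better estimate of $\|P_tD_jf\|_2$ removes it.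

\emph{One clock per block.} Let $s_j=1/m_k$ for $j\in B_k$. Since $D_jf$ depends only on the coordinates in $B_k$, we have $Q_{\tau s}D_jf=P_{\tau/m_k}D_jf$, and \eqref{eq:beta} gives $\beta_{m_k}(\tau/m_k)\le(1+\tau/2)^{-1}$. Each block contributes at most $\frac12(1+\tau/2)^{-2}$ to the sum in \eqref{eq:ray}. With $\tau=2u^2$,
\[
I(s)\le\sqrt{N/2}\int_0^\infty\frac{\tau^{-1/2}}{1+\tau/2}\,d\tau=\sqrt{N/2}\int_0^\infty\frac{2\sqrt2}{1+u^2}\,du=\pi\sqrt N .
\]
Running coordinate $j$ at speed about $1/L_j$ makes all blocks decay at the same moment $\tau\approx1$, and their contributions are added under one square root.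

For general $f$ this argument breaks down for large $\tau$. It needs $\|Q_{\tau s}D_jf\|_2$ to decay from $\tau\approx1$ on, but $D_jf$ may depend on coordinates whose clocks are much slower than $s_j$. Factoring $P_t$ with $t=\tau\min_is_i$ out of $Q_{\tau s}$ and using \eqref{eq:decay} gives decay only from $\tau\approx1/(L_j\min_is_i)$ on, and for $s_i\approx1/L_i$ this is $\max_iL_i/L_j$, which is unbounded. The remedy is to stop at $\tau=1$. Before that moment no decay is needed. What remains is $Q_s(f-\mathbb{E}f)=\sum_jQ_sD_jG_j$, in which each $G_j$ already carries the full hypercontractive gain of the one-clock semigroup $P_t$, with its time integral performed separately for each $j$. Lemma~\ref{lem:smooth} allows unrelated functions $g_j$, so a single application of it handles this sum.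

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

\begin{proposition}\label{prop:split}
Let $1<p\le2$ and $s\in(0,\infty)^n$. For every $f:\{-1,1\}^n\to X$,
\[
\|f-\mathbb{E}f\|_p\le T_p(X)\Big[\,p\Big(\sum_{j=1}^ns_j\|D_jf\|_p^p\Big)^{1/p}+\Big(\sum_{j=1}^ns_j^{1-p}\|G_j\|_p^p\Big)^{1/p}\Big].
\]
\end{proposition}

\begin{proof}
Since $Q_s$ fixes constants, $f-\mathbb{E}f=(f-Q_sf)+Q_s(f-\mathbb{E}f)$.

For the first part, \eqref{eq:heat} gives $f-Q_sf=\int_0^1\sum_jQ_{\tau s}D_j(s_jf)\,d\tau$. For $\tau\in(0,1]$, Lemma~\ref{lem:smooth} with times $\tau s$ and $g_j=s_jf$ bounds the norm of the integrand by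
\[
T_p(X)\Big(\sum_j(\tau s_j)^{1-p}s_j^p\|D_jf\|_p^p\Big)^{1/p}=T_p(X)\,\tau^{\frac1p-1}\Big(\sum_js_j\|D_jf\|_p^p\Big)^{1/p},
\]
and $\int_0^1\tau^{\frac1p-1}d\tau=p$.

For the second part, \eqref{eq:G} gives $Q_s(f-\mathbb{E}f)=\sum_jQ_sD_jG_j$. Lemma~\ref{lem:smooth} with $g_j=G_j$, together with $D_jG_j=G_j$, bounds its norm by $T_p(X)$ times the second term in the bracket.
\end{proof}

The proposition is the substitute for \eqref{eq:hilbert}. For $p=2$ coordinate $j$ contributes $s_j\|D_jf\|_2^2$ to one sum and $s_j^{-1}\|G_j\|_2^2$ to the other. These two numbers are equal when $s_j=\|G_j\|_2/\|D_jf\|_2$, and their common value is the Hilbert space term $\|G_j\|_2\|D_jf\|_2$. By Lemma~\ref{lem:gain} this ratio is at most $\kappa(L_j)$, which dictates the choice of times.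

\begin{proof}[Proof of Theorem \ref{thm:main}]
If $D_jf\equiv0$, then $G_j=0$; we set $s_j=1$, and $j$ contributes to neither sum in Proposition~\ref{prop:split}. For the other $j$ write $\kappa_j=\kappa(L_j)>0$ and set $s_j=\lambda\kappa_j$, with $\lambda>0$ chosen below. Let $S=\big(\sum_j\kappa_j\|D_jf\|_p^p\big)^{1/p}$. The first sum equals $\lambda S^p$. By Lemma~\ref{lem:gain} the second is at most
\[
\sum_j(\lambda\kappa_j)^{1-p}\kappa_j^p\|D_jf\|_p^p=\lambda^{1-p}S^p .
\]
Hence $\|f-\mathbb{E}f\|_p\le\big(p\lambda^{1/p}+\lambda^{1/p-1}\big)T_p(X)S$. The derivative of the factor in $\lambda$ is $\lambda^{1/p-2}\big(\lambda-\frac{p-1}p\big)$, so the best choice is $\lambda=\frac{p-1}p$, and then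
\[
\lambda^{1/p}\big(p+\lambda^{-1}\big)=\Big(\frac{p-1}p\Big)^{1/p}\frac{p^2}{p-1}=p^{2-\frac1p}(p-1)^{-(1-\frac1p)}=C_p .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:range}
The hypothesis $p>1$ is needed to apply (B); for $p=1$ all $L_j$ vanish and there is no logarithm to gain. The hypothesis $p\le2$ enters in \eqref{eq:v}, and it excludes nothing: for $p>2$ and $x_1=\dots=x_n\ne0$, inequality \eqref{eq:type} would give $n^{p/2}\le\mathbb{E}|\sum_j\varepsilon_j|^p\le T^pn$ for all $n$. Since $\min\{1,1/L\}\le L^{-(1-\delta)}$ for $L>0$, the case $p=2$ also contains \eqref{eq:known} with a constant independent of $\delta$.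
\end{remark}

\section{Necessity of type and optimality of the logarithm}\label{sec:sharp}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(a)]
The upper bound is Theorem~\ref{thm:main}. For the lower bound take $f=\sum_j\varepsilon_jx_j$; zero vectors may be dropped. Then $\|D_jf(\varepsilon)\|=\|x_j\|$ is constant, so $L_j=0$ and $\kappa(L_j)=1$, and the inequality is \eqref{eq:type} with $T=K$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(b)]
Linear functions give no information here, since the right side of \eqref{eq:question} is infinite for them. We replace each sign $\varepsilon_k$ by the simplest function with a positive logarithm, namely Example~\ref{ex:point} with $m=2$, and recover signs by symmetrization.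

Let $x_1,\dots,x_N\in X$ be nonzero, let $\varphi_1,\dots,\varphi_N$ be copies of $\frac{1+\varepsilon_1}2\cdot\frac{1+\varepsilon_2}2$ on disjoint pairs of coordinates of $\{-1,1\}^{2N}$, and let $f=\sum_k\varphi_kx_k$. For each of the two coordinates $j$ of the $k$-th pair, $D_jf=(D_j\varphi_k)x_k$, so $\|D_jf\|_2^2=\frac18\|x_k\|^2$ and the logarithm is $\ell_2=\frac12\log2$. The pair contributes $2\cdot\frac18\|x_k\|^2/\ell_2$, and \eqref{eq:question} gives
\[
\|f-\mathbb{E}f\|_2^2\le\frac{C^2}{2\log2}\sum_k\|x_k\|^2 .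
\]
Let $\varepsilon'$ be an independent copy of $\varepsilon$ and put $\zeta_k=\varphi_k(\varepsilon)-\varphi_k(\varepsilon')$. These variables are independent and symmetric, take values in $\{0,\pm1\}$, and satisfy $\mathbb{E}|\zeta_k|=2\cdot\frac14\cdot\frac34=\frac38$. We have $\sum_k\zeta_kx_k=(f(\varepsilon)-\mathbb{E}f)-(f(\varepsilon')-\mathbb{E}f)$. The triangle inequality in $L_2$, then (S), then (J) in the variables $|\zeta_k|$ for fixed $r$ give
\[
4\|f-\mathbb{E}f\|_2^2\ge\mathbb{E}\Big\|\sum_k\zeta_kx_k\Big\|^2=\mathbb{E}\Big\|\sum_kr_k|\zeta_k|x_k\Big\|^2\ge\Big(\frac38\Big)^2\mathbb{E}\Big\|\sum_kr_kx_k\Big\|^2 .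
\]
Therefore $T_2(X)^2\le4\cdot\frac{64}9\cdot\frac{C^2}{2\log2}=\frac{128}{9\log2}C^2\le25C^2$, since $\log2>\frac23>\frac{128}{225}$. The upper bound for the best constant is Corollary~\ref{cor:answer}.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(c)]
Take $f=\varphi$ on $\{-1,1\}^m$ from Example~\ref{ex:point}. All its logarithms equal $\ell_m>0$, so $\psi$ is evaluated only where it is defined, and
\[
\frac{\|\varphi-\mathbb{E}\varphi\|_2^2}{\sum_{j}\|D_j\varphi\|_2^2/\psi(\ell_m)}=\frac{2^{-m}(1-2^{-m})\,\psi(\ell_m)}{m\,2^{-m-1}}=2(1-2^{-m})\cdot\frac{\ell_m}{m}\cdot\frac{\psi(\ell_m)}{\ell_m}.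
\]
As $m\to\infty$, we have $\ell_m/m\to\frac12\log2$ and $\ell_m\to\infty$, so the last factor and with it the ratio tend to infinity. No constant can bound it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IS}
Paata Ivanisvili and Yonathan Stone,
\emph{The KKL inequality and Rademacher type 2},
arXiv:2204.05195 (2022).

\end{thebibliography}
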